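\title{Dimensionally exotic maps of Boltyanskii compacta to three-dimensional compacta}

\begin{abstract}
A value $y$ of a map $f:X\to Y$ between compacta is dimensionally regular if $\dim X\le\dim(Y\times f^{-1}(y))$, and $f$ is dimensionally exotic if it has no such value. We prove that every Boltyanskii compactum of dimension $n\ge5$ admits a dimensionally exotic map to a compactum of dimension at most $3$. For $n=5$ this answers a question posed by Dranishnikov and Levin. We also show that neither the bound $3$ nor the restriction $n\ge5$ can be improved.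
\end{abstract}

\section{Introduction}

Throughout, maps are continuous, a compactum is a compact metric space, $\dim$ is the covering dimension, $I=[0,1]$, the letter $p$ denotes a prime, and $\mathbb Z_p=\mathbb Z/p\mathbb Z$.

Hurewicz' theorem says that a map $f:X\to Y$ between compacta satisfies
\begin{equation}\label{eq:hur}
\dim X\le\dim Y+\sup_{y\in f(X)}\dim f^{-1}(y).
\end{equation}
One would like to read this as ``$X$ is no larger than the product of the base and the largest fiber''. For compacta, however, the inequality $\dim(Y\times F)\le\dim Y+\dim F$ need not be an equality, so this reading asserts more than \eqref{eq:hur}. The following notions make it precise. A value $y\in f(X)$ is \emph{dimensionally regular} if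
\[
\dim X\le\dim\bigl(Y\times f^{-1}(y)\bigr),
\]
and $f$ is \emph{dimensionally exotic} if it has no dimensionally regular value. We often shorten these terms to \emph{regular} and \emph{exotic}.

The simplest cases suggest that exotic maps do not exist. Every value of a projection $Y\times F\to Y$ is regular. If $X$ is finite dimensional and $Y$ is a compact polyhedron of dimension $k$, then $Y$ contains a $k$-cell, Lemma~\ref{lem:plusone} below applied $k$ times gives $\dim(Y\times F)\ge k+\dim F$ for every fiber $F$, and by \eqref{eq:hur} the value with the largest fiber is regular. So an exotic map needs a target and fibers whose products lose dimension. It turns out that the source must have a defect of the same kind. A compactum $X$ is a \emph{Boltyanskii compactum} if $\dim(X\times X)\ne2\dim X$; for finite dimensional $X$ it is known that then $\dim(X\times X)=2\dim X-1$. The following results are known.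
\begin{enumerate}
\item[(K1)] If $X$ is a finite dimensional compactum with $\dim(X\times X)=2\dim X$, then every map of $X$ to a compactum has a regular value. Hence a finite dimensional compactum that admits an exotic map is a Boltyanskii compactum.
\item[(K2)] Every map of a compactum of dimension at most $3$ has a regular value.
\item[(K3)] For every $n\ge4$ there is an $n$-dimensional Boltyanskii compactum that admits an exotic map to a $2$-dimensional compactum.
\item[(K4)] Every finite dimensional Boltyanskii compactum of dimension at least $6$ admits an exotic map to a $4$-dimensional compactum.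
\item[(K5)] There is a $4$-dimensional Boltyanskii compactum all of whose maps to compacta have a regular value.
\end{enumerate}
Thus the converse of (K1) holds in dimensions $\ge6$ and fails in dimension $4$. The remaining question is posed in \cite{DL}:
\begin{quote}
\emph{Does every $5$-dimensional Boltyanskii compactum admit a dimensionally exotic map to some compactum?}
\end{quote}
The answer is yes. Below, $\dim_G$ is the cohomological dimension with coefficients in $G$, recalled in Section~\ref{sec:tools}.

\begin{theorem}\label{thm:main}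
Let $n\ge5$ and let $X$ be an $n$-dimensional Boltyanskii compactum. There is a dimensionally exotic map $f:X\to Y$ to a compactum $Y$ with $\dim Y\le3$. Moreover, $\dim_{\mathbb Q}Y\le2$, and every fiber $F$ of $f$ satisfies $\dim F\le n-3$ and $\dim_{\mathbb Z_p}F\le n-4$ for all primes $p$.
\end{theorem}

Together with (K1) this gives a characterization.

\begin{corollary}
A finite dimensional compactum of dimension at least $5$ admits a dimensionally exotic map if and only if it is a Boltyanskii compactum.
\end{corollary}

Boltyanskii compacta exist in every dimension $n\ge4$ by (K3), so the next theorem shows that the number $3$ in Theorem~\ref{thm:main} is optimal for every $n\ge5$, and that the restriction $n\ge5$ is optimal.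

\begin{theorem}\label{thm:sharp}
Let $X_0$ be an $n$-dimensional Boltyanskii compactum and $X=X_0\sqcup I^{n-1}$. Then $X$ is an $n$-dimensional Boltyanskii compactum, and:
\begin{enumerate}
\item[(a)] if $n\ge5$, every dimensionally exotic map $f$ of $X$ has $\dim f(X)\ge3$;
\item[(b)] if $n=4$, then $X$ admits no dimensionally exotic map.
\end{enumerate}
\end{theorem}

Section~\ref{sec:tools} collects the tools. Section~\ref{sec:reduction} explains how a product loses a dimension and reduces Theorem~\ref{thm:main} to two independent statements: a decomposition of $X$, proved in Section~\ref{sec:split}, and the construction of a map that is injective on one part of the decomposition, carried out in Sections~\ref{sec:cells} and~\ref{sec:map}. Theorem~\ref{thm:sharp} is proved in Section~\ref{sec:sharp}.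

\section{Dimension, cohomology and extension of maps}\label{sec:tools}

\subsection{Extensors and covering dimension}
For a compactum $Z$ and a CW complex $T$ we write $T\in\mathrm{AE}(Z)$ if every map of a closed subset of $Z$ to $T$ extends over $Z$. If $T\in\mathrm{AE}(Z)$, then $T\in\mathrm{AE}(Z')$ for closed $Z'\subset Z$, and $T'\in\mathrm{AE}(Z)$ for every retract $T'$ of $T$.

A map of a compactum to a CW complex has its image in a finite subcomplex, and finite complexes are compact ANRs. Hence a map of a closed subset $D\subset Z$ to $T$ extends over a neighborhood of $D$, and the \emph{homotopy extension theorem} holds: a homotopy $D\times I\to T$ whose initial map extends over $Z$ extends to a homotopy of that extension. In particular, whether a map $D\to T$ extends over $Z$ depends only on its homotopy class. Every compact polyhedron carries some fixed metric; all metrics are denoted by $d$.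

We use the following textbook facts. A compactum $Z$ has $\dim Z\le k$ if and only if every open cover has a finite open refinement in which each point lies in at most $k+1$ members, and this holds if and only if $S^k\in\mathrm{AE}(Z)$. The condition $\dim\le k$ passes to closed subsets, to finite unions of closed subsets and to limits of inverse sequences, and $\dim(P\times Q)\le\dim P+\dim Q$. A compactum of positive dimension has a component with more than one point.

\subsection{Cohomology}
$H^*$ is \v{C}ech cohomology, with coefficients in $\mathbb Z$ unless indicated. For an open subset $O$ of a compactum $Z$, the cohomology with compact supports is $H^*_c(O;G)=H^*(Z,Z\setminus O;G)$; it depends only on $O$. We use these standard properties.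
\begin{itemize}
\item \emph{Continuity.} The cohomology of the limit of an inverse sequence of compact pairs is the direct limit of the cohomology groups, and $H^*_c(O;G)$ is the direct limit of the groups $H^*_c(O';G)$ over any directed family of open sets $O'$ with union $O$.
\item \emph{Exact sequences.} For $C$ closed in $O$ there is the sequence $\cdots\to H^i_c(O\setminus C)\to H^i_c(O)\to H^i_c(C)\to H^{i+1}_c(O\setminus C)\to\cdots$, and there are Mayer--Vietoris sequences for two open sets and for two closed sets, with any coefficients.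
\item \emph{Universal coefficients.} The sequence $0\to H^k_c(O)\otimes G\to H^k_c(O;G)\to\operatorname{Tor}(H_c^{k+1}(O),G)\to0$ is exact. So $H^k_c(O;G)=H^k_c(O)\otimes G$ for torsion free $G$, and $H^k_c(O;\cdot)$ commutes with direct sums.
\item \emph{K\"unneth formula.} The sequence
\[
0\to\bigoplus_{a+b=k}H^a_c(U)\otimes H^b_c(V)\to H^k_c(U\times V)\to\bigoplus_{a+b=k+1}\operatorname{Tor}(H^a_c(U),H^b_c(V))\to0
\]
is exact; over a field of coefficients the same holds without the $\operatorname{Tor}$ term.
\item \emph{Representability.} For $k\ge1$, homotopy classes of maps of a compactum $Z$ to an Eilenberg--MacLane complex $K(G,k)$ correspond naturally to the elements of $H^k(Z;G)$.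
\end{itemize}

\subsection{Cohomological dimension}
For an abelian group $G$ and $k\ge0$ we write $\dim_GZ\le k$ if $H^i_c(O;G)=0$ for all open $O\subset Z$ and all $i>k$. Always $\dim_GZ\le\dim Z$, and Alexandroff's theorem says that $\dim_{\mathbb Z}Z=\dim Z$ if $\dim Z<\infty$. So a nonempty compactum of finite dimension $k$ has an open subset $U$ with $H^k_c(U)\neq0$, and $H^k_c(U;G)\ne0$ for some open $U\subset Z$ implies $\dim Z\ge k$.

The condition $\dim_G\le k$ passes to a closed subset $Z'$, by the sequence $H^i_c(O;G)\to H^i_c(O\cap Z';G)\to H^{i+1}_c(O\setminus Z';G)$; thus $H^i(Z',Z_0;G)=0$ for $i>k$ and closed $Z_0\subset Z'\subset Z$. It passes to a union $Z=Z_1\cup Z_2$ of closed sets, by the sequence $H^i_c(O\setminus Z_1;G)\to H^i_c(O;G)\to H^i_c(O\cap Z_1;G)$, in which $O\setminus Z_1$ is open in $Z_2$.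

\begin{lemma}\label{lem:EM}
For $k\ge1$, $\dim_GZ\le k$ if and only if $K(G,k)\in\mathrm{AE}(Z)$.
\end{lemma}

\begin{proof}
By representability and homotopy extension, $K(G,k)\in\mathrm{AE}(Z)$ means that the restriction $H^k(Z;G)\to H^k(D;G)$ is onto for all closed $D$. This holds if $H^{k+1}(Z,D;G)=0$. Conversely, suppose that it holds. Then $H^k(A;G)\to H^k(A\cap B;G)$ is onto for closed $A,B$, so by Mayer--Vietoris a class in $H^{k+1}(A\cup B;G)$ that vanishes on $A$ and on $B$ is zero. A class in $H^{k+1}(Z';G)$, with $Z'$ closed, vanishes on a closed neighborhood of each point by continuity, hence on $Z'$. Now restriction in degree $k+1$ is onto for trivial reasons, and induction gives $H^i(Z';G)=0$ for all $i>k$. The exact sequence of the pair $(Z,D)$ gives $H^i(Z,D;G)=0$ for $i>k$.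
\end{proof}

In the top degree, vanishing can be tested on a base.

\begin{lemma}\label{lem:base}
Let $k\ge1$, $\dim Z\le k$, and let $\mathcal B$ be a base of the topology of $Z$ with $H^k_c(B;G)=0$ for all $B\in\mathcal B$. Then $\dim_GZ\le k-1$. If $G=\mathbb Z$, then $\dim Z\le k-1$.
\end{lemma}

\begin{proof}
For open $O_1,O_2$ the sequence $H^k_c(O_1;G)\oplus H^k_c(O_2;G)\to H^k_c(O_1\cup O_2;G)\to H^{k+1}_c(O_1\cap O_2;G)=0$ is exact. So $H^k_c$ vanishes on finite unions of members of $\mathcal B$, and by continuity on all open sets.
\end{proof}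

\begin{lemma}\label{lem:WI}
If $\dim W\le2$ and $\dim_{\mathbb Q}W\le1$, then $\dim(W\times I)\le3$ and $\dim_{\mathbb Q}(W\times I)\le2$.
\end{lemma}

\begin{proof}
For $U$ open in $W$ and $J$ open in $I$, each summand $H^a_c(U;\mathbb Q)\otimes H^b_c(J;\mathbb Q)$ with $a+b=3$ has $a\ge2$ or $b\ge2$, so $H^3_c(U\times J;\mathbb Q)=0$. Apply Lemma~\ref{lem:base}.
\end{proof}

\begin{lemma}\label{lem:plusone}
Let $P,Q$ be nonempty finite dimensional compacta with $\dim Q\ge1$. Then $\dim(P\times Q)\ge\dim P+1$, and $\dim_GQ\ge1$ for every $G\ne0$.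
\end{lemma}

\begin{proof}
Let $a\ne b$ lie in one component of $Q$. Locally constant functions agree at $a$ and $b$, so the cokernel of $H^0(Q;G)\to H^0(\{a,b\};G)$ is $G$, and $G$ embeds in $H^1(Q,\{a,b\};G)$. This proves the second claim. For $G=\mathbb Z$ we get an exact sequence $0\to\mathbb Z\to H^1(Q,\{a,b\})\to H^1(Q)\to0$, and $H^1(Q)$ is torsion free, being a direct limit of first cohomology groups of finite complexes. Hence $D\to D\otimes H^1(Q,\{a,b\})$ is injective for every abelian group $D$. Take $D=H_c^{k}(U)\ne0$ with $k=\dim P$ and $U\subset P$ open. By the K\"unneth formula $H^{k+1}_c(U\times(Q\setminus\{a,b\}))\ne0$.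
\end{proof}

\subsection{Extension lemmas}
All extension problems in this paper have a single obstruction, and they are all solved in the same way: extend into an Eilenberg--MacLane complex, then push the extension off the cells of high dimension.

\begin{lemma}\label{lem:push}
Let $T$ be a subcomplex of a CW complex $T^+$ such that all cells outside $T$ have dimension $>k$. Let $\dim Z\le k$ and $g:Z\to T^+$. Then $g$ is homotopic in $T^+$ rel $g^{-1}(T)$ to a map into $T$.
\end{lemma}

\begin{proof}
The image of $g$ lies in a finite subcomplex $T_1$. Let $e$ be a cell of $T_1$ outside $T$ of maximal dimension $c$. It lies in the closure of no other cell of $T_1$, so it is open in $T_1$ and $T_1\setminus e$ is a subcomplex. Let $B\subset e$ be a closed ball around the center of $e$. Since $\dim g^{-1}(B)\le c-1$, the map $g^{-1}(\partial B)\to\partial B\cong S^{c-1}$ extends to a map $g^{-1}(B)\to\partial B$. Replace $g$ by this extension on $g^{-1}(B)$; the straight line homotopy in $B$ joins the old map to the new one. The new map misses the center of $e$, so the radial deformation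 of $e$ pushes it into $T_1\setminus e$. Neither homotopy moves $g^{-1}(T)$. Repeat for the finitely many cells of $T_1$ outside $T$.
\end{proof}

Let $k\ge2$, let $T$ be a $(k-1)$-connected CW complex and $A=\pi_k(T)=H_k(T)$. Attaching cells of dimension $\ge k+2$ to kill the higher homotopy groups, we get $T\subset K(A,k)$. For a map $g:D\to T$ of a compactum, let $g^*\iota_T\in H^k(D;A)$ be the class represented by $D\to T\subset K(A,k)$. If $T$ is finite, this is the pullback of the class $\iota_T\in H^k(T;A)=\operatorname{Hom}(A,A)$ given by the identity.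

\begin{lemma}\label{lem:obs}
In this situation let $\dim Z\le k+1$, let $D\subset Z$ be closed and $g:D\to T$. If $\delta g^*\iota_T=0$ in $H^{k+1}(Z,D;A)$, then $g$ extends to a map $Z\to T$.
\end{lemma}

\begin{proof}
The class $g^*\iota_T$ is the restriction of a class on $Z$, so by representability and homotopy extension $g$ extends to a map $Z\to K(A,k)$. Apply Lemma~\ref{lem:push}.
\end{proof}

A homotopy is an extension over a cylinder, so Lemma~\ref{lem:obs} also produces homotopies. For a compact pair $(V,V_0)$ put $(V,V_0)^\sharp=(V\times I,\ V\times\partial I\cup V_0\times I)$. The complement of the subspace is $(V\setminus V_0)\times(0,1)$, so the K\"unneth formula gives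
\begin{equation}\label{eq:susp}
H^3\bigl((V,V_0)^\sharp\bigr)\cong H^2(V,V_0).
\end{equation}
Let $T$ be a simply connected finite complex, $A=H_2(T)$, and let $\alpha,\beta:V\to T$ agree on $V_0$. Let $\alpha\cup\beta:V\times\partial I\cup V_0\times I\to T$ be $\alpha$ on $V\times 0$, $\beta$ on $V\times1$ and $(x,t)\mapsto\alpha(x)$ on $V_0\times I$. The \emph{difference class} is
\[
\mathfrak d(\alpha,\beta)=\delta(\alpha\cup\beta)^*\iota_T\in H^3\bigl((V,V_0)^\sharp;A\bigr).
\]

\begin{lemma}\label{lem:diff}
\begin{enumerate}
\item[(i)] For a map of pairs $\xi:(V',V_0')\to(V,V_0)$, $\mathfrak d(\alpha\xi,\beta\xi)=(\xi\times\mathrm{id})^*\mathfrak d(\alpha,\beta)$.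
\item[(ii)] For a map $\varphi:T\to T'$ of simply connected finite complexes, $\mathfrak d(\varphi\alpha,\varphi\beta)=\varphi_*\mathfrak d(\alpha,\beta)$, where $\varphi_*$ acts on the coefficients.
\item[(iii)] If $\dim V\le2$ and $\mathfrak d(\alpha,\beta)=0$, then $\alpha\simeq\beta$ rel $V_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (i) is the naturality of $\delta$. Part (ii) holds because $\varphi^*\iota_{T'}$ and $\varphi_*\iota_T$ are both the homomorphism $\varphi_*$ in $H^2(T;H_2(T'))=\operatorname{Hom}(H_2(T),H_2(T'))$. Part (iii) is Lemma~\ref{lem:obs} for $Z=V\times I$ and $k=2$.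
\end{proof}

Finally, in a limit construction we must know how far homotopy extension moves the points outside the closed set: each of them either stays or follows the track of a nearby point.

\begin{lemma}\label{lem:chep}
Let $X$ be a compactum, $W\subset X$ closed, $Q$ a compact polyhedron, $g:X\to Q$, $\Theta:W\times I\to Q$ with $\Theta_0=g|W$, and $\gamma>0$. There is $g':X\to Q$ with $g'|W=\Theta_1$ such that for every $x\in X$ either $g'(x)=g(x)$, or there are $x_0\in W$ and $t\in I$ with $d(x,x_0)<\gamma$ and $d(g'(x),\Theta(x_0,t))<\gamma$.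
\end{lemma}

\begin{proof}
The map $g\cup\Theta$ on $X\times0\cup W\times I$ extends over a neighborhood of this set in $X\times I$, hence to a map $\tilde\Theta$ on $X\times0\cup\overline U\times I$ for some open $U\supset W$. By uniform continuity of $\tilde\Theta$ on $\overline U\times I$ we may shrink $U$ so that every $x\in U$ has a point $x_0\in W$ with $d(x,x_0)<\gamma$ and $d(\tilde\Theta(x,t),\Theta(x_0,t))<\gamma$ for all $t$. Let $\rho:X\to I$ be $1$ on $W$ and $0$ off $U$. Put $g'(x)=\tilde\Theta(x,\rho(x))$ on $\overline U$ and $g'=g$ off $U$; on the boundary of $U$ both formulas give $g$.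
\end{proof}

\section{A product that loses a dimension}\label{sec:reduction}

By \eqref{eq:hur}, an exotic map has a fiber with $\dim Y+\dim F\ge n>\dim(Y\times F)$. The K\"unneth formula shows how this can happen: the top cohomology of $Y\times F$ is a tensor product, and the tensor product of a torsion group with a divisible group is zero, as in $\mathbb Z_p\otimes\mathbb Q=0$.

\begin{lemma}\label{lem:loss}
Let $a,b\ge1$ and let $Y,F$ be compacta with $\dim Y\le a$, $\dim_{\mathbb Q}Y\le a-1$, $\dim F\le b$, and $\dim_{\mathbb Z_p}F\le b-1$ for all $p$. Then $\dim(Y\times F)\le a+b-1$.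
\end{lemma}

\begin{proof}
We have $\dim(Y\times F)\le a+b$. Let $U\subset Y$ and $V\subset F$ be open. As $H^i_c(U)=0$ for $i>a$ and $H^j_c(V)=0$ for $j>b$, the K\"unneth formula gives $H^{a+b}_c(U\times V)=H^a_c(U)\otimes H^b_c(V)$. The group $H^a_c(U)$ is torsion because $H^a_c(U)\otimes\mathbb Q=H^a_c(U;\mathbb Q)=0$. The group $H^b_c(V)$ is divisible because $H^b_c(V)\otimes\mathbb Z_p$ embeds in $H^b_c(V;\mathbb Z_p)=0$ for every $p$. If $x$ has order $\ell$ and $y=\ell y'$, then $x\otimes y=\ell x\otimes y'=0$, so the tensor product vanishes. Apply Lemma~\ref{lem:base} to the base of the sets $U\times V$.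
\end{proof}

We want a map to which Lemma~\ref{lem:loss} applies with $a+b=n$. To make the fibers small, write $X=A\cup B$ and choose $f$ injective on $A$; then every fiber lies in $B$ up to one point. A map of $X$ that is injective on $A$ will be built from mapping cylinders, so its target has one dimension more than $A$, both integrally and rationally. Hence we need $\dim A\le a-1$ and $\dim_{\mathbb Q}A\le a-2$. For $a=2$ this forces $\dim A=0$ by Lemma~\ref{lem:plusone}, so the first case with a gap between the two dimensions of $A$ is $a=3$. Then $A$ has dimension $2$ and rational dimension $1$, and $B$ must have dimension $n-3$ and mod $p$ dimension $n-4$. As a heuristic test, apply the rule ``$\dim A+\dim B+1$'' for the dimension of a union with each coefficient group: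
\[
\mathbb Z:\ 2+(n-3)+1=n,\qquad\mathbb Q:\ 1+(n-3)+1=n-1,\qquad\mathbb Z_p:\ 2+(n-4)+1=n-1.
\]
These are exactly the bounds that an $n$-dimensional Boltyanskii compactum satisfies (Lemma~\ref{lem:fields}). The two steps are as follows.

\begin{proposition}\label{prop:split}
Let $n\ge5$ and let $X$ be an $n$-dimensional Boltyanskii compactum. There are compact sets $\emptyset\ne W_1\subset W_2\subset\cdots$ in $X$ with $\dim W_i\le2$ and $\dim_{\mathbb Q}W_i\le1$ such that every compact set $F'\subset X\setminus\bigcup_iW_i$ has $\dim F'\le n-3$ and $\dim_{\mathbb Z_p}F'\le n-4$ for all $p$.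
\end{proposition}

\begin{proposition}\label{prop:map}
Let $X$ be a compactum and $\emptyset\ne W_1\subset W_2\subset\cdots$ compact subsets with $\dim W_i\le2$ and $\dim_{\mathbb Q}W_i\le1$. There are a compactum $Y$ with $\dim Y\le3$ and $\dim_{\mathbb Q}Y\le2$ and a map $f:X\to Y$ that is injective on $\bigcup_iW_i$.
\end{proposition}

Proposition~\ref{prop:map} assumes nothing about the dimension of $X$. Its hypothesis $\dim_{\mathbb Q}W_i\le1$ cannot be dropped. Indeed, let $X$ be a $3$-simplex $\kappa$, $W_i=\partial\kappa$, and let $f:\kappa\to Y$ be injective on $\partial\kappa$. If $\dim_{\mathbb Q}Y\le2$, a nonzero class in $H^2(f(\partial\kappa);\mathbb Q)=\mathbb Q$ extends over $Y$, and its pullback is a class in $H^2(\kappa;\mathbb Q)=0$ with nonzero restriction to $\partial\kappa$.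

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $W_i$ from Proposition~\ref{prop:split}, put $A=\bigcup_iW_i$, and take $f:X\to Y$ from Proposition~\ref{prop:map}. Let $F$ be a nonempty fiber. Then $F\cap A$ has at most one point, so $F\setminus A$ is open in $F$. Let $(G,k)$ be $(\mathbb Z,n-3)$ or $(\mathbb Z_p,n-4)$, let $V\subset F$ be open and $i>k$. If $O$ is open in $F$ with $\overline O\subset V\setminus A$, then $O$ is an open subset of the compact set $\overline O\subset X\setminus A$, so $H^i_c(O;G)=0$. These sets $O$ form a directed family with union $V\setminus A$, so $H^i_c(V\setminus A;G)=0$. In the exact sequence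
\[
H^i_c(V\setminus A;G)\to H^i_c(V;G)\to H^i(V\cap A;G)
\]
the last group vanishes because $i\ge1$. Hence $\dim_GF\le k$. So $\dim_{\mathbb Z_p}F\le n-4$, and $\dim F\le n-3$ by Alexandroff's theorem, as $\dim F\le n<\infty$. Lemma~\ref{lem:loss} with $a=3$ and $b=n-3$ gives $\dim(Y\times F)\le n-1<\dim X$. This holds for every fiber, so $f$ is exotic.
\end{proof}

\begin{remark}
For the map of Theorem~\ref{thm:main}, inequality \eqref{eq:hur} reads $n\le\dim Y+\sup\dim F\le3+(n-3)$, so $\dim Y=3$ and some fiber has dimension $n-3$. This shows why $n\ge5$ is needed: for $n=4$ the condition $\dim_{\mathbb Z_p}F\le0$ forces $\dim F=0$ by Lemma~\ref{lem:plusone}, and \eqref{eq:hur} would give $4\le3$.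
\end{remark}

\section{Splitting off a two-dimensional part}\label{sec:split}

We prove Proposition~\ref{prop:split}. The Boltyanskii property is used only through the next lemma.

\begin{lemma}\label{lem:fields}
If $X$ is an $n$-dimensional Boltyanskii compactum and $\mathbb F$ is $\mathbb Q$ or $\mathbb Z_p$, then $\dim_{\mathbb F}X\le n-1$.
\end{lemma}

\begin{proof}
Otherwise $H^n_c(O;\mathbb F)\ne0$ for some open $O\subset X$. Since $\mathbb F$ is a field, $H^n_c(O;\mathbb F)\otimes_{\mathbb F}H^n_c(O;\mathbb F)$ is nonzero, and it embeds in $H^{2n}_c(O\times O;\mathbb F)$. So $\dim(X\times X)\ge2n$, hence $\dim(X\times X)=2n$, a contradiction.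
\end{proof}

\subsection{Decomposition along a join}
Each condition in Proposition~\ref{prop:split} is an extension property, and several such properties are obtained at once from a wedge, whose summands are retracts. So we look for complexes $\mathcal K,\mathcal L$ and a decomposition of $X$ into a part for which $\mathcal K$ is an extensor and a part for which $\mathcal L$ is. The object that links the two is the join.

The simplicial join $\mathcal K*\mathcal L$ has as simplices the simplices of $\mathcal K$, those of $\mathcal L$, and the unions $\sigma\cup\tau$ of a simplex of $\mathcal K$ and a simplex of $\mathcal L$. Its points are written $[x,y,t]$ with $x\in\mathcal K$, $y\in\mathcal L$, $t\in I$, where $[x,y,0]=x$ and $[x,y,1]=y$. Every finite subcomplex lies in a join $\mathcal K_a*\mathcal L_b$ of finite subcomplexes, which is the quotient of $\mathcal K_a\times\mathcal L_b\times I$. So for a map $\theta$ of a compactum to $\mathcal K*\mathcal L$ the coordinate $t$, the $\mathcal K$-coordinate on $\{t<1\}$ and the $\mathcal L$-coordinate on $\{t>0\}$ are continuous. Thus $\theta$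 cuts its domain into a part $\{t\le\frac12\}$ with a map to $\mathcal K$ and a part $\{t\ge\frac12\}$ with a map to $\mathcal L$. For $\mathcal K=S^k$ and $\mathcal L=S^l$ the join is $S^{k+l+1}$, which is the source of the rule ``$\dim A+\dim B+1$''.

\begin{lemma}\label{lem:join}
Let $X$ be a compactum and $\mathcal K,\mathcal L$ nonempty countable simplicial complexes with $\mathcal K*\mathcal L\in\mathrm{AE}(X)$. There are compact sets $W^{(j)}\subset X$, $j\ge1$, with $\mathcal K\in\mathrm{AE}(W^{(j)})$ such that $\mathcal L\in\mathrm{AE}(F)$ for every compact $F\subset X\setminus\bigcup_jW^{(j)}$.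
\end{lemma}

\begin{proof}
\emph{Countably many extension problems suffice.} There is a sequence of pairs $(C_j,\psi_j)$, with $C_j\subset X$ closed and $\psi_j:C_j\to\mathcal L$, such that for every closed $D\subset X$ and $\psi:D\to\mathcal L$ some $j$ has $D\subset C_j$ and $\psi_j|D\simeq\psi$. To see this, let $C$ range over the closures of finite unions of members of a countable base. For each $C$ there are countably many homotopy classes of maps $C\to\mathcal L$: every map lands in one of countably many finite subcomplexes $\mathcal L_b$, the space of maps $C\to\mathcal L_b$ is separable, and its homotopy classes are open because $\mathcal L_b$ is a compact ANR. Take a representative of each class. Given $(D,\psi)$, extend $\psi$ over a neighborhood of $D$; by compactness it contains some $C\supset D$, and the representative of the class of the extension on $C$ is as required. By homotopy extension, a compact $F\subset X$ has $\mathcal L\in\mathrm{AE}(F)$ as soon as every $\psi_j|C_j\cap F$ extends over $F$. Let $(D_i,\varphi_i)$, $i\ge1$, be a sequence of the same kind for $\mathcal K$.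

It is now enough to find, for each $j$, a compact set $W^{(j)}$ disjoint from $C_j$ such that $\psi_j$ extends over $X\setminus W^{(j)}$ and every $\varphi_i|D_i\cap W^{(j)}$ extends over $W^{(j)}$. Fix $j$. We construct compact sets $E_0\supset E_1\supset\cdots$ and maps $\psi^s:X\setminus\operatorname{int}E_s\to\mathcal L$, each extending the previous one, such that $\varphi_s|D_s\cap E_s$ extends over $E_s$ for $s\ge1$.

\emph{Start.} Extend $\psi_j$ over a closed neighborhood $C^+$ of $C_j$ and put $E_0=X\setminus\operatorname{int}C^+$. Then $C_j\cap E_0=\emptyset$. The open set $X\setminus C^+$ lies in $E_0$, so $X\setminus\operatorname{int}E_0\subset C^+$; let $\psi^0$ be the restriction of the extension.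

\emph{Step.} Let $E=E_s$, $D=D_{s+1}$, $\varphi=\varphi_{s+1}$, and let $\operatorname{bd}E=E\setminus\operatorname{int}E$. We interpolate in the join between $\psi^s$ at $\operatorname{bd}E$ and $\varphi$ deeper inside $E$. Extend $\psi^s|\operatorname{bd}E$ to a map $\psi'$ on a closed neighborhood $O$ of $\operatorname{bd}E$ in $E$, and let $\rho:E\to I$ be $1$ on $\operatorname{bd}E$ and $0$ off the interior of $O$ in $E$. Define $\theta$ on $\operatorname{bd}E\cup(D\cap E)$ by $\theta=\psi^s$ on $\operatorname{bd}E$, by $\theta(x)=[\varphi(x),\psi'(x),\rho(x)]$ on $D\cap O$, and by $\theta=\varphi$ on $D\cap\{\rho=0\}$. These three closed sets cover the domain and the formulas agree on overlaps, so $\theta$ is a map into a join of finite subcomplexes. Extend $\theta$ to $E\to\mathcal K*\mathcal L$, let $t$ be its join coordinate, and put $E_{s+1}=\{x\in E:t(x)\le\frac12\}$.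

The $\mathcal K$-coordinate of $\theta$ on $E_{s+1}$ extends $\varphi|D\cap E_{s+1}$. Since $t=1$ on $\operatorname{bd}E$, we have $E_{s+1}\subset\operatorname{int}E$, and $\{t<\frac12\}$ is open in $X$. Therefore
\[
X\setminus\operatorname{int}E\ \subset\ X\setminus\operatorname{int}E_{s+1}\ \subset\ (X\setminus\operatorname{int}E)\cup\{t\ge\tfrac12\}.
\]
The two closed sets on the right meet in $\operatorname{bd}E$, where the $\mathcal L$-coordinate of $\theta$ is $\psi^s$. So $\psi^s$ and the $\mathcal L$-coordinate on $\{t\ge\frac12\}$ define $\psi^{s+1}$.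

\emph{Limit.} Let $W^{(j)}=\bigcap_sE_s$. The open sets $X\setminus E_s$ increase to $X\setminus W^{(j)}$, so the maps $\psi^s$ define an extension of $\psi_j$ over $X\setminus W^{(j)}$. Since $W^{(j)}\subset E_i$, each $\varphi_i|D_i\cap W^{(j)}$ extends over $W^{(j)}$.
\end{proof}

\subsection{The choice of the two complexes}
Every countable (finite) CW complex is homotopy equivalent to a countable (finite) simplicial complex. Let $R$ be a countable simplicial complex of the homotopy type of the mapping telescope of the maps $S^1\to S^1\to\cdots$ of degrees $2,3,4,\dots$. The finite stages of the telescope deform to circles, so $\pi_1(R)=H_1(R)=\mathbb Q$ and the higher homotopy and homology groups vanish: $R=K(\mathbb Q,1)$. Let $M_p$ be a finite simplicial complex of the homotopy type of $S^{n-4}\cup_pe^{n-3}$, the cell being attached by a map of degree $p$; here $n\ge5$ is used. Its only nonzero reduced homology group is $\mathbb Z_p$ in degree $n-4$, it is $(n-5)$-connected, and $\pi_{n-4}(M_p)=\mathbb Z_p$: for $n\ge6$ by the Hurewicz isomorphism, for $n=5$ because $\pi_1=\langle x\mid x^p\rangle$.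 Put
\[
\mathcal K=R\vee S^2,\qquad\mathcal L=S^{n-3}\vee\bigvee_pM_p .
\]

\begin{lemma}\label{lem:KL}
If $X$ is an $n$-dimensional Boltyanskii compactum, $n\ge5$, then $\mathcal K*\mathcal L\in\mathrm{AE}(X)$.
\end{lemma}

\begin{proof}
The join of connected finite complexes $\mathcal K_a,\mathcal L_b$ is simply connected: the parts $\{t\le\frac12\}\simeq\mathcal K_a$ and $\{t\ge\frac12\}\simeq\mathcal L_b$ meet in $\mathcal K_a\times\mathcal L_b$, and the pushout of $\pi_1\mathcal K_a\leftarrow\pi_1\mathcal K_a\times\pi_1\mathcal L_b\to\pi_1\mathcal L_b$ is trivial. Every loop in $\mathcal K*\mathcal L$ lies in such a join, so $\mathcal K*\mathcal L$ is simply connected. The augmented chain complex of a join is the tensor product of the augmented chain complexes, shifted by one degree, so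
\[
\tilde H_{j+1}(\mathcal K*\mathcal L)=\bigoplus_i\tilde H_i(\mathcal K)\otimes\tilde H_{j-i}(\mathcal L)\ \oplus\ \bigoplus_i\operatorname{Tor}\bigl(\tilde H_i(\mathcal K),\tilde H_{j-1-i}(\mathcal L)\bigr).
\]
The reduced homology of $\mathcal K$ is $\mathbb Q,\mathbb Z$ in degrees $1,2$; it is torsion free, so there are no $\operatorname{Tor}$ terms. That of $\mathcal L$ is $\bigoplus_p\mathbb Z_p,\ \mathbb Z$ in degrees $n-4,n-3$. Hence $\tilde H_i(\mathcal K*\mathcal L)=0$ for $i<n-2$ and
\[
H_{n-2}=\mathbb Q\otimes\bigoplus_p\mathbb Z_p=0,\qquad H_{n-1}=(\mathbb Q\otimes\mathbb Z)\oplus\Bigl(\mathbb Z\otimes\bigoplus_p\mathbb Z_p\Bigr)=\mathbb Q\oplus\bigoplus_p\mathbb Z_p=:\Gamma .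
\]
So the join is $(n-2)$-connected with $\pi_{n-1}=\Gamma$; the vanishing of $\mathbb Q\otimes\mathbb Z_p$ gains one degree of connectivity. For closed $D\subset X$, Lemma~\ref{lem:fields} gives $H^n(X,D;\Gamma)=H^n(X,D;\mathbb Q)\oplus\bigoplus_pH^n(X,D;\mathbb Z_p)=0$. Lemma~\ref{lem:obs} with $k=n-1$ extends every map $D\to\mathcal K*\mathcal L$ over $X$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:split}]
Take $W^{(j)}$ from Lemmas~\ref{lem:join} and~\ref{lem:KL}. Since $S^2$ and $R=K(\mathbb Q,1)$ are retracts of $\mathcal K$, we get $\dim W^{(j)}\le2$ and, by Lemma~\ref{lem:EM}, $\dim_{\mathbb Q}W^{(j)}\le1$. Fix $x_*\in X$ and put $W_i=\{x_*\}\cup\bigcup_{j\le i}W^{(j)}$; both bounds pass to finite unions.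

Let $F'\subset X\setminus\bigcup_iW_i$ be compact. Then $\mathcal L\in\mathrm{AE}(F')$, so $S^{n-3},M_p\in\mathrm{AE}(F')$, and $\dim F'\le n-3$. A complex $K(\mathbb Z_p,n-4)$ is obtained from $M_p$ by attaching cells of dimension $\ge n-2$. Let $D\subset F'$ be closed and $g:D\to K(\mathbb Z_p,n-4)$. By Lemma~\ref{lem:push}, $g$ is homotopic to a map $D\to M_p$, which extends over $F'$; hence $g$ extends over $F'$. By Lemma~\ref{lem:EM}, $\dim_{\mathbb Z_p}F'\le n-4$.
\end{proof}

\section{Replacing three-cells by rationally trivial pieces}\label{sec:cells}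

The target $Y$ in Proposition~\ref{prop:map} will be an inverse limit of $3$-dimensional polyhedra. A $3$-simplex $\kappa$ carries the rational class that generates $H^3(\kappa,\partial\kappa;\mathbb Q)$, and this class must die in the limit. The device that kills it is visible for a single simplex.

\begin{example}\label{ex:simplex}
Let $W\subset X$ be compacta with $\dim W\le2$ and $H^2(W;\mathbb Q)=0$, and let $q:W\to\partial\kappa$. The map $q$ extends to $X\to\kappa$. Replace $\kappa$ by the mapping cylinder $C$ of a map $\mu:\partial\kappa\to S^2$ of degree $m\ge1$. Then $H^2(C)\to H^2(\partial\kappa)$ is multiplication by $m$ on $\mathbb Z$, so $H^3(C,\partial\kappa;\mathbb Q)=0$. We claim that $q$ still extends to $X\to C$ if $m$ is chosen well. The pullback under $q$ of a generator of $H^2(\partial\kappa)$ has finite order $\ell$, because $H^2(W)\otimes\mathbb Q=0$. If $\ell\mid m$, then $(\mu q)^*\iota_{S^2}=0$. Lemma~\ref{lem:obs}, applied to the map $W\times\partial I\to S^2$ that is $\mu q$ on $W\times0$ and constant on $W\times1$, shows that $\mu q$ is null-homotopic. In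 $C$ we have $q\simeq\mu q$, so $q$ is null-homotopic in $C$ and extends over $X$ by homotopy extension.

For instance, let $W=\mathbb{RP}^2$, let $X$ be the cone over $W$, and let $q$ collapse $\mathbb{RP}^1$ to a point. Then $q^*$ maps the generator to the generator of $H^2(\mathbb{RP}^2)=\mathbb Z_2$, so $q$ does not extend to $X\to\partial\kappa$, but it extends to $X\to C$ for $m=2$.
\end{example}

The cylinder $C$ has $3$-cells of its own, so the replacement must be repeated after subdivision, and the map of $X$ must be lifted each time. On $W\times I$ lifting is an obstruction problem with torsion obstructions (Lemma~\ref{lem:lift}). On $X$, whose dimension is arbitrary, obstruction theory is useless, and one needs a map between the polyhedra themselves. There is no such map simplex by simplex: $\partial\kappa\subset C$ does not extend over $\kappa$, since $[\partial\kappa]\ne0$ in $H_2(C)$. But there is one cylinder by cylinder (Lemma~\ref{lem:section}). We first make the cylinders simplicial, so that they can be subdivided.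

\subsection{Simplicial mapping cylinders}
Let $a:N\to\Pi$ be a simplicial map of finite complexes, and let the vertices of $N$ be totally ordered. The vertex set of $M(a)$ is the disjoint union of those of $\Pi$ and $N$. Its simplices are those of $\Pi$ and the nonempty subsets of the sets
\[
\sigma_j=\{a(x_0),\dots,a(x_j),x_j,\dots,x_k\},\qquad0\le j\le k,
\]
where $x_0<\dots<x_k$ span a simplex of $N$.

\begin{lemma}\label{lem:cyl}
\begin{enumerate}
\item[(i)] $N$ and $\Pi$ are disjoint full subcomplexes of $M(a)$, and $\dim M(a)\le\max(\dim\Pi,\dim N+1)$.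
\item[(ii)] The vertex map that is $a$ on $N$ and the identity on $\Pi$ defines a simplicial map $r:M(a)\to\Pi$, which is a strong deformation retraction with $r|N=a$.
\item[(iii)] There is a homotopy $H:N\times I\to M(a)$ with $H_0=a$, $H_1$ the inclusion, and $rH(x,t)=a(x)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The vertices of $\sigma_j$ in $\Pi$ span a face of the image of a simplex of $N$, those in $N$ span a face of $\{x_0,\dots,x_k\}$, and $\{x_0,\dots,x_k\}\subset\sigma_0$. The set $\sigma_j$ has at most $k+2$ elements.

(ii) Let $x^1<\dots<x^L$ be all vertices of $N$, and let $r_l$ replace $x^1,\dots,x^l$ by their images under $a$ and fix the other vertices; so $r_0=\mathrm{id}$ and $r_L=r$. Let $s\subset\sigma_j$. If all of $x_j,\dots,x_k$ are smaller than $x^l$, then $r_{l-1}(s)\cup r_l(s)\subset\{a(x_0),\dots,a(x_k)\}$, a simplex of $\Pi$. Otherwise let $x_i$ be the smallest of $x_j,\dots,x_k$ with $x_i\ge x^l$. The vertices of $s$ in $\Pi$ are among $a(x_0),\dots,a(x_j)$ and $j\le i$; the vertices of $s$ in $N$ that are replaced by $r_{l-1}$ or $r_l$ are $\le x^l$,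 hence among $x_j,\dots,x_i$; those that are kept by $r_{l-1}$ or $r_l$ are $\ge x^l$, hence among $x_i,\dots,x_k$. So $r_{l-1}(s)\cup r_l(s)\subset\sigma_i$. Thus all $r_l$ are simplicial, and $r_{l-1}$ is joined to $r_l$ by a straight line homotopy, which is stationary on $\Pi$.

(iii) Triangulate $N\times I$ by the faces of the simplices $\{(x_0,0),\dots,(x_j,0),(x_j,1),\dots,(x_k,1)\}$ and let $H$ be the simplicial map with $(x,0)\mapsto a(x)$, $(x,1)\mapsto x$. The maps $rH$ and $(x,t)\mapsto a(x)$ are simplicial and agree on vertices.
\end{proof}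

\subsection{Modifications}
Let $\beta^s$ denote the $s$-fold barycentric subdivision. For each $m\ge1$, simplicial approximation gives $s=s(m)$ and a simplicial map $\beta^s\partial\Delta^3\to\partial\Delta^3$ of degree $m$. Let $\Sigma$ be a finite complex of dimension $\le3$ with oriented $3$-simplices. For each $3$-simplex $\kappa$ we obtain a simplicial map $\mu_\kappa:\beta^s\partial\kappa\to S_\kappa$ of degree $m$ to a copy $S_\kappa$ of $\partial\Delta^3$; put $C_\kappa=C_\kappa(m)=M(\mu_\kappa)$. The \emph{modification} $\Sigma[m]$ is the union of $\beta^s\Sigma^{(2)}$ and the cylinders $C_\kappa$, glued along $\beta^s\partial\kappa$. Since $\beta^s\partial\kappa$ is full in $C_\kappa$, this is a simplicial complex, of dimension $\le3$. We call $|\Sigma^{(2)}|$ the \emph{core} and the $C_\kappa$ the \emph{pieces}. A piece $C_\kappa$ meets the core in $\partial\kappa$, and distinct pieces meet only in the core. For a subcomplex $\Lambda\subset\Sigma$ we use the same data, so that $\Lambda[m]\subset\Sigma[m]$.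

The \emph{projection} $\pi:\Sigma[m]\to|\Sigma|$ is the identity on the core; on $C_\kappa$ it fixes the vertices of $\beta^s\partial\kappa$, sends the vertices of $S_\kappa$ to the barycenter of $\kappa$, and is affine on simplices. A point of $C_\kappa\setminus\partial\kappa$ has a positive barycentric coordinate at some vertex of $S_\kappa$, so $\pi(C_\kappa\setminus\partial\kappa)\subset\operatorname{int}\kappa$. Hence $\pi^{-1}(\Lambda)=\Lambda[m]$ for every subcomplex $\Lambda$.

By Lemma~\ref{lem:cyl}, $C_\kappa\simeq S^2$. So $C_\kappa$ is simply connected, $H_3(C_\kappa)=0$, $H_2(C_\kappa)=\mathbb Zt_\kappa$ with $t_\kappa=[S_\kappa]$, and $[\partial\kappa]=mt_\kappa$. In the exact sequence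
\[
H^1(\partial\kappa)=0\to H^2(C_\kappa,\partial\kappa)\to H^2(C_\kappa)\xrightarrow{\ m\ }H^2(\partial\kappa)\to H^3(C_\kappa,\partial\kappa)\to0
\]
the middle map is injective on $\mathbb Z$ and bijective on $\mathbb Q$, so
\begin{equation}\label{eq:piece}
H^2(C_\kappa,\partial\kappa)=0,\qquad H^3(C_\kappa,\partial\kappa;\mathbb Q)=0.
\end{equation}

\begin{lemma}\label{lem:E}
Let $T$ be a simply connected complex, $\varphi:\partial\kappa\to T$, and suppose that $[\varphi]=mg$ in $\pi_2(T)=H_2(T)$. Then $\varphi$ extends to a map $C_\kappa(m)\to T$ with $t_\kappa\mapsto g$. In particular, if $m\mid m'$, there is a map $\nu:\Sigma[m]\to\Sigma[m']$ that is the identity on the core, maps $C_\kappa(m)$ into $C_\kappa(m')$, and has $\nu_*t_\kappa=\frac{m'}mt'_\kappa$, where $t'_\kappa$ is the generator for $C_\kappa(m')$.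
\end{lemma}

\begin{proof}
Let $\bar g:S_\kappa\to T$ represent $g$. The map $\bar gr:C_\kappa\to T$ restricts on $\partial\kappa$ to $\bar g\mu_\kappa$, which represents $mg$ and is therefore homotopic to $\varphi$. Homotopy extension gives an extension of $\varphi$ homotopic to $\bar gr$. For $\nu$, take $T=C_\kappa(m')$, where $[\partial\kappa]=m\cdot\frac{m'}mt'_\kappa$.
\end{proof}

\begin{lemma}\label{lem:lift}
Let $Z$ be a compactum with $\dim Z\le3$ and $\dim_{\mathbb Q}Z\le2$, let $\Sigma$ be a finite complex of dimension $\le3$ and $h:Z\to|\Sigma|$. There is $\ell\ge1$ such that for every multiple $m$ of $\ell$ there is $h':Z\to\Sigma[m]$ with $h'=h$ on $h^{-1}(|\Sigma^{(2)}|)$ and $h'(h^{-1}(\kappa))\subset C_\kappa$ for all $3$-simplices $\kappa$.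
\end{lemma}

\begin{proof}
Let $Z_\kappa=h^{-1}(\kappa)$, $D_\kappa=h^{-1}(\partial\kappa)$, and let $c_\kappa\in H^2(D_\kappa)$ be the pullback under $h$ of a generator of $H^2(\partial\kappa)$. The group $H^3(Z_\kappa,D_\kappa)$ is torsion because $H^3(Z_\kappa,D_\kappa;\mathbb Q)=0$. Let $\ell$ be a common multiple of the orders of the finitely many classes $\delta c_\kappa$, and let $\ell\mid m$. The map $\mu_\kappa h:D_\kappa\to S_\kappa$ pulls the generator back to $\pm mc_\kappa$, and $\delta(mc_\kappa)=0$, so $\mu_\kappa h$ extends over $Z_\kappa$ by Lemma~\ref{lem:obs}. In $C_\kappa$ the inclusion of $\partial\kappa$ is homotopic to $\mu_\kappa$, so $h|D_\kappa\simeq\mu_\kappa h$, and $h|D_\kappa$ extends to $Z_\kappa\to C_\kappa$. The sets $Z_\kappa$ meet each other and $h^{-1}(|\Sigma^{(2)}|)$ only in the sets $D_\kappa$, so these maps and $h|h^{-1}(|\Sigma^{(2)}|)$ define $h'$.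
\end{proof}

\subsection{Modifying twice}\label{sub:twice}
For the rest of this section $Q=\Sigma^0[m]$ is a modification with core $K$ and pieces $C_k$, $\partial C_k=C_k\cap K\cong S^2$, and $t_k$ is the generator of $H_2(C_k)$ with $[\partial C_k]=mt_k$. Let $\Sigma$ be a subdivision of the complex $Q$. For $m'\ge1$ let $\pi:\Sigma[m']\to Q$ be the projection and $C_k[m']=\pi^{-1}(C_k)=(\Sigma|C_k)[m']$. Since $K$ underlies a subcomplex of $Q$ of dimension $\le2$, it lies in the core of $\Sigma[m']$.

\begin{lemma}\label{lem:H2}
The complex $C_k[m']$ is simply connected, the map $\pi_*:H_2(C_k[m'])\to H_2(C_k)=\mathbb Z$ is onto, and its kernel $T_k$ is free abelian with basis $\{t_\kappa\}$, where $\kappa$ runs over the $3$-simplices of $\Sigma|C_k$.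
\end{lemma}

\begin{proof}
Let $L$ be the $2$-skeleton of $\Sigma|C_k$. It is simply connected because $C_k$ is. The cylinders $C_\kappa$ are simply connected and are attached along the spheres $\partial\kappa$; attaching them one at a time, van Kampen's theorem shows that $C_k[m']$ is simply connected, and the Mayer--Vietoris sequence gives
\[
H_2(C_k[m'])=\Bigl(H_2(L)\oplus\bigoplus_\kappa\mathbb Zt_\kappa\Bigr)\Big/\bigl\langle([\partial\kappa],-m't_\kappa)\bigr\rangle .
\]
The group $H_2(L)$ is the group of simplicial $2$-cycles, so $H_2(L)\to H_2(C_k)$ is onto with kernel generated by the $[\partial\kappa]$. These are linearly independent, because a relation would be a $3$-cycle, and $H_3(C_k)=0$ with $\dim C_k\le3$. As $\pi$ is the identity on $L$, the map $\pi_*$ is onto, and $\pi_*t_\kappa=0$ since $\pi(C_\kappa)\subset\kappa$. If $\pi_*(z+\sum c_\kappa t_\kappa)=0$ with $z\in H_2(L)$, then $z=\sum b_\kappa[\partial\kappa]$, and the element equals $\sum(m'b_\kappa+c_\kappa)t_\kappa$. If $\sum c_\kappa t_\kappa=0$ in $H_2(C_k[m'])$, then $(0,\sum c_\kappa t_\kappa)=\sum b_\kappa([\partial\kappa],-m't_\kappa)$,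 so all $b_\kappa$ and then all $c_\kappa$ vanish.
\end{proof}

The next lemma gives a coarse section $w$ of $\pi$: the composite $\pi w$ is not close to the identity at the scale of $\Sigma$, but it preserves each piece of $Q$. The lemma also shows that $w$ does no harm to a given map of $W$ into the $2$-skeleton.

\begin{lemma}\label{lem:section}
Let $W$ be a compactum with $\dim W\le2$ and $\dim_{\mathbb Q}W\le1$, and let $g:W\to Q$ have $g(W)\subset|\Sigma^{(2)}|$. There is $\ell\ge1$ such that for every multiple $m'$ of $m\ell$ there are
\begin{enumerate}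
\item[(i)] a map $w:Q\to\Sigma[m']$ that is the inclusion on $K$ and has $w(C_k)\subset C_k[m']$ for all $k$;
\item[(ii)] a homotopy $W\times I\to\Sigma[m']$ from $wg$ to $g$ that is stationary on $g^{-1}(K)$ and maps $g^{-1}(C_k)\times I$ into $C_k[m']$ for all $k$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{A section for $m'=m$.} Fix $k$ and let $L$ be as above; $\partial C_k\subset L$. Let $z\in H_2(L)$ map to $t_k$. Then $[\partial C_k]-mz$ maps to $0$ in $H_2(C_k)$, so $[\partial C_k]-mz=\sum b_\kappa[\partial\kappa]$ in $H_2(L)$. In $H_2(C_k[m])$ we have $[\partial\kappa]=mt_\kappa$, hence $[\partial C_k]=m(z+\sum b_\kappa t_\kappa)$. By Lemma~\ref{lem:E} the inclusion $\partial C_k\subset C_k[m]$ extends over $C_k$. These extensions and the inclusion of $K$ define $w_1:Q\to\Sigma[m]$.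

\emph{The obstruction is torsion.} Let $V=g^{-1}(C_k)$ and $V_0=g^{-1}(\partial C_k)$. The maps $\alpha=g|V$ and $\alpha'=w_1g|V$ go into $C_k[m]$ and agree on $V_0$; let $\mathfrak d_k=\mathfrak d(\alpha,\alpha')$. We have $\pi\alpha=\mathrm{id}\circ g$ and $\pi\alpha'=(\pi w_1)\circ g$, where $\mathrm{id},\pi w_1:C_k\to C_k$ agree on $\partial C_k$. By Lemma~\ref{lem:diff}, \eqref{eq:susp} and \eqref{eq:piece},
\[
\pi_*\mathfrak d_k=(g\times\mathrm{id})^*\,\mathfrak d(\mathrm{id},\pi w_1|C_k),\qquad\mathfrak d(\mathrm{id},\pi w_1|C_k)\in H^3\bigl((C_k,\partial C_k)^\sharp\bigr)\cong H^2(C_k,\partial C_k)=0 .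
\]
The sequence $0\to T_k\to H_2(C_k[m])\to\mathbb Z\to0$ of Lemma~\ref{lem:H2} splits, so $\mathfrak d_k$ is the image of a class $\mathfrak d_k'\in H^3((V,V_0)^\sharp;T_k)\cong H^2(V,V_0)\otimes T_k$. This group is torsion because $H^2(V,V_0;\mathbb Q)=0$. Let $\ell\ge1$ annihilate $\mathfrak d'_k$ for all $k$.

\emph{Killing the obstruction.} Let $m\ell\mid m'$, take $\nu:\Sigma[m]\to\Sigma[m']$ from Lemma~\ref{lem:E} and put $w=\nu w_1$. Then (i) holds because $\nu(C_k[m])\subset C_k[m']$. On $T_k$ the homomorphism $\nu_*$ equals $\frac{m'}m\tau$, where $\tau:T_k\to H_2(C_k[m'])$ sends $t_\kappa$ to $t'_\kappa$. Therefore $\mathfrak d(\nu\alpha,\nu\alpha')=\nu_*\mathfrak d_k=\tau_*(\frac{m'}m\mathfrak d'_k)=0$. Since $C_k[m']$ is simply connected and $\dim V\le2$, Lemma~\ref{lem:diff}(iii) gives a homotopy rel $V_0$ in $C_k[m']$ between $\nu\alpha'=wg|V$ and $\nu\alpha=g|V$; the last equality holds as $\nu$ fixes the core. On $g^{-1}(K)$ we have $wg=g$. The sets $g^{-1}(C_k)$ meet each other and $g^{-1}(K)$ only in the sets $g^{-1}(\partial C_k)$, so these homotopies and the stationary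 one on $g^{-1}(K)$ define (ii).
\end{proof}

\section{A map injective on the two-dimensional part}\label{sec:map}

We prove Proposition~\ref{prop:map}. The skeleton of the construction is simple. Suppose that $u:X\to Q$ is given and we want to separate the points of $W=W_{i+1}$ at a finer scale. Factor $u|W$ approximately as $W\xrightarrow{q}N\xrightarrow{a}Q$ through the nerve $N$ of a fine cover of $W$, enlarge $Q$ to the cylinder $M(a)$, and slide $W$ along the cylinder from $aq$ to $q$, dragging a neighborhood of $W$ in $X$ along by homotopy extension. After retraction to $Q$ almost nothing has moved. Since $\dim N\le2$, the cylinder has dimension $\le3$. To get $\dim_{\mathbb Q}Y\le2$ we must modify the cylinder at each step. The old map is then carried along by the coarse section $w$ and the slide is lifted by Lemma~\ref{lem:lift}. Because $w$ moves points within the pieces of $Q$, convergence is measured one level lower, where each piece projects into a small simplex.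

\subsection{The inductive scheme}
We construct compact polyhedra of dimension $\le3$ and maps
\[
Q_0=\mathrm{pt}\xleftarrow{\ r_0\ }P_1\xleftarrow{\ \pi_1\ }Q_1\xleftarrow{\ r_1\ }P_2\xleftarrow{\ \pi_2\ }Q_2\xleftarrow{\ r_2\ }\cdots,
\]
triangulations $\Sigma_i$ of $P_i$, integers $m_i\ge1$ with $Q_i=\Sigma_i[m_i]$ and $\pi_i$ the projection ($i\ge1$), numbers $\varepsilon_i>0$, and maps $u_i:X\to Q_i$. Put $v_i=\pi_iu_i:X\to P_i$ and $b_i=\pi_ir_i:P_{i+1}\to P_i$ for $i\ge1$, let $b_{j,i}:P_i\to P_j$ be the composites, $b_{i,i}=\mathrm{id}$, and put $\varepsilon_{j,i}=2^{-(i-j)}\varepsilon_j$. We require for $i\ge1$: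
\begin{enumerate}
\item[(P1)] if $z,z'\in W_i$ and $d(v_i(z),v_i(z'))<\varepsilon_i$, then $d(z,z')<1/i$;
\item[(P2)] $d(b_{j,i+1}v_{i+1}(x),b_{j,i}v_i(x))\le\varepsilon_{j,i}/8$ for $1\le j\le i$ and $x\in X$;
\item[(P3)] $\operatorname{diam}b_{j,i}(s)<\varepsilon_{j,i}/16$ for $1\le j\le i$ and every simplex $s$ of $\Sigma_i$.
\end{enumerate}
Condition (P1) separates points, (P2) gives convergence without losing the separation, and (P3) makes the pieces negligible and is used again for the rational dimension.

\subsection{The inductive step}
Let $i\ge0$, $Q=Q_i$, $u=u_i$, $m=m_i$, $W=W_{i+1}$, and let $K$ be the core and $C_k$ the pieces of $Q$. For $i=0$ the map $u_0$ is constant, $m_0=1$, $K=Q_0$, and there are no pieces. Choose $\eta>0$ such that for $y,y'\in Q$ and $1\le j\le i$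
\begin{equation}\label{eq:eta}
d(y,y')<2\eta\ \Longrightarrow\ d(b_{j,i}\pi_i(y),b_{j,i}\pi_i(y'))<\varepsilon_{j,i}/32 .
\end{equation}

\emph{Step 1: factoring through a nerve.} Let $Q^*$ be a subdivision of $Q$ with simplices of diameter $<\eta/3$. Since $\dim W\le2$, there is a finite cover of $W$ by nonempty open sets of diameter $<1/(i+1)$, each mapped by $u$ into the open star of a vertex of $Q^*$, with every point in at most three members. Let $N$ be its nerve, $\dim N\le2$, and let $q:W\to N$ be given by a partition of unity subordinate to the cover. Two points with the same image under $q$ lie in a common member, so fibers of $q$ have diameter $<1/(i+1)$. For each member $O$ let $a(O)$ be a vertex of $Q^*$ whose open star contains $u(O)$. If $x\in O$, then $a(O)$ is a vertex of the carrier of $u(x)$. Hence $a:N\to Q^*$ is simplicial, $aq(x)$ lies in the carrier of $u(x)$, and the straight line homotopy from $u|W$ to $aq$ has tracks of diameter $<\eta/3$. Apply Lemma~\ref{lem:chep} with $\gamma\le\eta/3$ so small that $d(x,x_0)<\gamma$ implies $d(u(x),u(x_0))<\eta/3$. We get $u^*:X\to Q$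 with
\[
u^*|W=aq,\qquad d(u^*(x),u(x))<\eta\quad\text{for all }x\in X .
\]

\emph{Step 2: the cylinder.} Put $P_{i+1}=M(a)\supset Q^*$ and let $r=r_i:P_{i+1}\to Q$ and $H$ be as in Lemma~\ref{lem:cyl}; $\dim P_{i+1}\le3$. Regard $q$ as a map to $N\subset P_{i+1}$. The function $d(q(z),q(z'))$ is positive on the compact set of pairs $(z,z')\in W\times W$ with $d(z,z')\ge1/(i+1)$; let $\varepsilon_{i+1}>0$ be a lower bound for it there. Let $\hat\Sigma=\Sigma_{i+1}$ be a subdivision of $M(a)$ so fine that (P3) holds for $i+1$ and $\operatorname{diam}r(s)<\eta$ for all its simplices $s$. Then $\Sigma=\hat\Sigma|Q$ is a subdivision of $Q$. The sets $a(N)$ and $N$ underlie subcomplexes of $M(a)$ of dimension $\le2$, so $a(N)\subset|\Sigma^{(2)}|$ and $N\subset|\hat\Sigma^{(2)}|$.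

\emph{Step 3: the modification and the homotopy.} Let $\ell_1$ be given by Lemma~\ref{lem:section} for $g=aq$ (for $i=0$ take $\ell_1=1$, $w$ the identity of the point and the stationary homotopy). Let $\ell_2$ be given by Lemma~\ref{lem:lift} for
\[
h=H\circ(q\times\mathrm{id}):W\times I\to|\hat\Sigma| ,
\]
which applies by Lemma~\ref{lem:WI}. These are the two places where $\dim_{\mathbb Q}W\le1$ is used. Put $m_{i+1}=m'=m\ell_1\ell_2$ and $Q_{i+1}=\hat\Sigma[m']\supset\Sigma[m']$, and write $\pi=\pi_{i+1}$; note that $\pi^{-1}(C_k)=C_k[m']$. Lemma~\ref{lem:section} gives $w:Q\to\Sigma[m']\subset Q_{i+1}$ and a homotopy from $waq=wu^*|W$ to $aq$. Lemma~\ref{lem:lift} gives $h':W\times I\to Q_{i+1}$. Since $h_0=aq$ and $h_1=q$ map into $|\hat\Sigma^{(2)}|$, the homotopy $h'$ runs from $aq$ to $q$. Let $\Theta$ be the concatenation: $\Theta_0=wu^*|W$ and $\Theta_1=q$.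

\emph{Step 4: the new map.} Let $u_{i+1}:X\to Q_{i+1}$ be given by Lemma~\ref{lem:chep} for $wu^*$ and $\Theta$, with $\gamma$ so small that $d(x,x_0)<\gamma$ implies $d(u^*(x),u^*(x_0))<\eta$, and $d(y,y')<\gamma$ in $Q_{i+1}$ implies $d(r\pi(y),r\pi(y'))<\eta$. Then $v_{i+1}|W=\pi q=q$, so (P1) holds for $i+1$ by the choice of $\varepsilon_{i+1}$.

\emph{Verification of} (P2) \emph{for $i\ge1$.} We claim that for every $x\in X$ there are $y,c\in Q$ with
\begin{equation}\label{eq:claim}
d(u(x),y)<2\eta,\qquad d(c,rv_{i+1}(x))<2\eta,\qquad c=y\ \text{ or }\ c,y\text{ lie in one piece }C_k .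
\end{equation}
Recall that $r$ is the identity on $Q$, so $r\pi$ is the identity on $K$ and maps $C_k[m']$ into $C_k$.

Suppose first that $u_{i+1}(x)=wu^*(x)$. Take $y=u^*(x)$ and $c=r\pi w(y)=rv_{i+1}(x)$. If $y\in K$, then $c=y$; if $y\in C_k$, then $c\in C_k$.

Otherwise take $x_0\in W$ and $t$ from Lemma~\ref{lem:chep}, and let $y=u^*(x_0)=aq(x_0)$ and $c'=r\pi\Theta(x_0,t)$. Then $d(u(x),y)<2\eta$ and $d(c',rv_{i+1}(x))<\eta$. If $t$ belongs to the first part of $\Theta$, take $c=c'$: by Lemma~\ref{lem:section}(ii), $c=y$ if $y\in K$ and $c\in C_k$ if $y\in C_k$. If $t$ belongs to the second part, then $\Theta(x_0,t)=h'(x_0,t')$ for some $t'$. The points $\pi h'(x_0,t')$ and $h(x_0,t')$ are equal or lie in one $3$-simplex of $\hat\Sigma$, and $rh(x_0,t')=aq(x_0)=y$. So $d(c',y)<\eta$, and $c=y$ satisfies \eqref{eq:claim}.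

Let $1\le j\le i$ and $\Phi=b_{j,i}\pi_i:Q\to P_j$, so that $b_{j,i}v_i=\Phi u$ and $b_{j,i+1}v_{i+1}=\Phi rv_{i+1}$. Since $\pi_i(C_k)$ lies in a simplex of $\Sigma_i$, (P3) gives $d(\Phi(y),\Phi(c))<\varepsilon_{j,i}/16$. With \eqref{eq:eta} and \eqref{eq:claim}, the distance in (P2) is less than $\varepsilon_{j,i}(\frac1{32}+\frac1{16}+\frac1{32})=\varepsilon_{j,i}/8$. This completes the induction.

\subsection{The limit}
Let $Y=\varprojlim(P_i,b_i)$ with projections $p_i:Y\to P_i$; then $\dim Y\le3$. By (P2) the limit $f_j=\lim_ib_{j,i}v_i$ exists uniformly, $b_jf_{j+1}=f_j$, and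
\[
d(f_j(x),v_j(x))\le\sum_{i\ge j}\varepsilon_{j,i}/8=\varepsilon_j/4 .
\]
So $f=(f_j):X\to Y$ is a map. Let $z,z'\in\bigcup_iW_i$ with $f(z)=f(z')$. For all large $j$ both points lie in $W_j$ and $d(v_j(z),v_j(z'))\le\varepsilon_j/2<\varepsilon_j$, so $d(z,z')<1/j$ by (P1). Hence $z=z'$.

It remains to show that $H^3(Y,B;\mathbb Q)=0$ for closed $B\subset Y$; as $\dim Y\le3$, this gives $\dim_{\mathbb Q}Y\le2$. Let $\omega\in H^3(Y,B;\mathbb Q)$. The sets $p_i(B)$ are not subcomplexes, so we first thicken them. Since $(Y,B)=\varprojlim(P_j,p_j(B))$, continuity shows that $\omega$ comes from $H^3(P_j,p_j(B);\mathbb Q)$ for some $j$, and then from $H^3(P_j,O;\mathbb Q)$ for some closed neighborhood $O$ of $p_j(B)$. For $i\ge j$ let $\Lambda$ be the union of the simplices $s$ of $\Sigma_i$ that meet $p_i(B)$. Each $b_{j,i}(s)$ meets $p_j(B)$ and has diameter $<\varepsilon_{j,i}/16$, so $b_{j,i}(\Lambda)\subset O$ for large $i$. Fix such an $i$. Then $\omega=p_i^*\omega_i$ with $\omega_i\in H^3(P_i,\Lambda;\mathbb Q)$. The map $p_i=\pi_i\circ(r_ip_{i+1})$ factors as $(Y,B)\to(Q_i,\pi_i^{-1}\Lambda)\to(P_i,\Lambda)$,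 so it suffices to show that $\pi_i^*\omega_i=0$. Let $\Lambda'=\Lambda\cup|\Sigma_i^{(2)}|$. Since $H^3(\Lambda',\Lambda;\mathbb Q)=0$, the class $\omega_i$ comes from $H^3(P_i,\Lambda';\mathbb Q)$, and so $\pi_i^*\omega_i$ comes from $H^3(Q_i,\pi_i^{-1}\Lambda';\mathbb Q)$. The complement $Q_i\setminus\pi_i^{-1}\Lambda'$ is the disjoint union of the open sets $C_\kappa\setminus\partial\kappa$ with $\kappa\not\subset\Lambda$. Hence
\[
H^3(Q_i,\pi_i^{-1}\Lambda';\mathbb Q)=\bigoplus_{\kappa\not\subset\Lambda}H^3(C_\kappa,\partial\kappa;\mathbb Q)=0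
\]
by \eqref{eq:piece}. So $\omega=0$. Proposition~\ref{prop:map}, and with it Theorem~\ref{thm:main}, is proved.

\section{Sharpness}\label{sec:sharp}

If $f:X\to Y$ is exotic and $\dim X=n$, then $f:X\to f(X)$ is exotic too, because $f(X)\times F$ is closed in $Y\times F$; and $\dim f(X)\le\dim(f(X)\times F)\le n-1$ for any fiber $F$. So we may assume that $f$ is onto and $Y$ is finite dimensional.

The reason why a cell excludes $2$-dimensional targets is the following. A largest fiber forces the top cohomology of $Y$ to vanish with some coefficient group $G\ne0$. A cell has full dimension with respect to every $G$, so a version of \eqref{eq:hur} with coefficients produces a fiber of codimension one inside the cell. Such a fiber has free top cohomology, and its product with $Y$ loses nothing.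

For the version of \eqref{eq:hur} we recall some sheaf theory. For an open subset $O$ of a compactum $Z$, let $G_O$ be the constant sheaf $G$ on $O$ extended by zero; $H^*(Z;G_O)=H_c^*(O;G)$, $\mathbb Z_O\otimes G=G_O$, and homomorphisms $\mathbb Z_O\to\mathcal S$ correspond to sections of $\mathcal S$ over $O$. On a compactum $Y$, sheaf cohomology commutes with direct sums and vanishes in degrees $>\dim Y$. For a map $g:Z\to Y$ of compacta there is the Leray spectral sequence $E_2^{i,j}=H^i(Y;R^jg_*\mathcal S)\Rightarrow H^{i+j}(Z;\mathcal S)$, and the stalk of $R^jg_*\mathcal S$ at $y$ is $H^j(g^{-1}(y);\mathcal S|g^{-1}(y))$.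

\begin{lemma}\label{lem:leray}
Let $g:Z\to Y$ be a map of compacta with $\dim Y\le a$ and $\dim g^{-1}(y)\le b$ for all $y$. Let $G$ be an abelian group with $H^a_c(U;G)=0$ for all open $U\subset Y$. Then $H^{a+b}_c(O;G)=0$ for all open $O\subset Z$.
\end{lemma}

\begin{proof}
The stalk of $R^jg_*G_O$ at $y$ is $H^j_c(O_y;G)$, where $O_y=O\cap g^{-1}(y)$; it vanishes for $j>b$. Also $E_2^{i,j}=0$ for $i>a$. So in total degree $a+b$ the only possibly nonzero term is $H^a(Y;\mathcal H)$ with $\mathcal H=R^bg_*G_O$, and it suffices to show that this group is zero.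

The hypothesis concerns the sheaves $G_U$, so we write $\mathcal H$ as a quotient of a sum of such sheaves. Let $\mathcal H_{\mathbb Z}=R^bg_*\mathbb Z_O$. Each element of $G$ is a coefficient homomorphism $\mathbb Z\to G$, and this defines a map of sheaves $\mathcal H_{\mathbb Z}\otimes G\to\mathcal H$. On stalks it is the map $H^b_c(O_y)\otimes G\to H^b_c(O_y;G)$, which is bijective by universal coefficients because $H^{b+1}_c(O_y)=0$. All sections of $\mathcal H_{\mathbb Z}$ over all open sets give a surjection $\bigoplus_\alpha\mathbb Z_{U_\alpha}\to\mathcal H_{\mathbb Z}$, and tensoring with $G$ gives a surjection $\bigoplus_\alpha G_{U_\alpha}\to\mathcal H$, with kernel $\mathcal N$, say. In the exact sequence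
\[
\bigoplus_\alpha H^a_c(U_\alpha;G)\to H^a(Y;\mathcal H)\to H^{a+1}(Y;\mathcal N)
\]
the outer terms vanish.
\end{proof}

\begin{proposition}\label{prop:cell}
Let $n\ge4$, let $X$ be a compactum with $\dim X=n$, and let $X$ contain an $(n-1)$-cell $J$. Then no dimensionally exotic map $f$ of $X$ has $\dim f(X)\le2$.
\end{proposition}

\begin{proof}
Suppose that $f:X\to Y=f(X)$ is exotic and $\dim Y\le2$; so $\dim(Y\times F)\le n-1$ for every fiber $F$. If $\dim Y=0$, then \eqref{eq:hur} gives a fiber of dimension $n$, and $\dim(Y\times F)\ge n$. If $\dim Y=1$, then \eqref{eq:hur} gives a fiber of dimension $\ge n-1$, and $\dim(Y\times F)\ge n$ by Lemma~\ref{lem:plusone}. So $\dim Y=2$. By Lemma~\ref{lem:plusone} all fibers have dimension $\le n-2$, and by \eqref{eq:hur} some fiber $F_0$ has dimension $n-2$.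

\emph{The coefficient group.} Choose $V\subset F_0$ open with $G=H^{n-2}_c(V)\ne0$. For open $U\subset Y$ we have $H^3_c(U)=0$, so universal coefficients and the K\"unneth formula give
\[
H^2_c(U;G)=H^2_c(U)\otimes G\subset H^n_c(U\times V)=0 .
\]

\emph{A large fiber in the cell.} Identify $J$ with the cube $I^{n-1}\subset\mathbb R^{n-1}$ and let $E_y=f^{-1}(y)\cap J$. Since $H^{n-1}_c(\operatorname{int}J;G)=G\ne0$, Lemma~\ref{lem:leray} for $g=f|J$, $a=2$, $b=n-3$ shows that some $E=E_y$ has $\dim E>n-3$. So $\dim E=n-2$.

\emph{Its top cohomology is free.} By Lemma~\ref{lem:base} there is a convex open set $B\subset\mathbb R^{n-1}$ with $H^{n-2}_c(E\cap B)\ne0$. The set $E\cap B$ is closed in $B\cong\mathbb R^{n-1}$, and the sequence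
\[
0=H^{n-2}_c(B)\to H^{n-2}_c(E\cap B)\to H^{n-1}_c(B\setminus E)
\]
is exact. The last group is a direct sum of copies of $\mathbb Z$, one for each component of the open set $B\setminus E\subset\mathbb R^{n-1}$. Hence $H^{n-2}_c(E\cap B)$ is a nonzero free abelian group. Choose $U\subset Y$ open with $H^2_c(U)\ne0$. Then $H^2_c(U)\otimes H^{n-2}_c(E\cap B)\ne0$, so $H^n_c(U\times(E\cap B))\ne0$ and $\dim(Y\times f^{-1}(y))\ge\dim(Y\times E)\ge n$, a contradiction.
\end{proof}

By (K3), the hypothesis that $X$ contains an $(n-1)$-cell cannot be omitted.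

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
We have $\dim X=n$. The space $X\times X$ is a disjoint union of $X_0\times X_0$, two copies of $X_0\times I^{n-1}$, and $I^{2n-2}$. Here $\dim(X_0\times X_0)\le2n-1$, since it is at most $2n$ and differs from $2n$, and $\dim(X_0\times I^{n-1})\le2n-1$. So $\dim(X\times X)\le2n-1$, and $X$ is a Boltyanskii compactum.

Part (a) is Proposition~\ref{prop:cell} with $J=I^{n-1}$.

For (b) let $n=4$ and suppose that $f:X\to Y=f(X)$ is exotic, so $\dim Y\le3$. By \eqref{eq:hur} some fiber $F$ has $\dim F\ge1$. Lemma~\ref{lem:plusone} with $P=Y$ and $Q=F$ gives $\dim Y+1\le\dim(Y\times F)\le3$, that is, $\dim Y\le2$. This contradicts Proposition~\ref{prop:cell} with $J=I^3$.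
\end{proof}

\begin{thebibliography}{1}
\bibitem{DL} Alexander Dranishnikov and Michael Levin, \emph{On dimensionally exotic maps}, arXiv:1210.2775 (2012).
\end{thebibliography}
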